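
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Zigzag words and partial sums of idempotents\\ in an algebra of tridiagonal type}


\begin{abstract}
Let $T$ be the algebra generated by two families of idempotents $e_0,\dots,e_d$ and $e^*_0,\dots,e^*_d$, each with sum $1$, subject to the condition that the elements $a=\sum\theta_ie_i$ and $a^*=\sum\theta^*_ie^*_i$ act tridiagonally on each other's eigenspaces. A conjecture from a paper of Nomura and Terwilliger predicts that, for every $r,s$, the zigzag words avoiding $e_r$ and $e^*_s$ form a basis of $T$. We show that for $d\ge 2$ this fails for every pair $r\ne s$, over every field and for all admissible data. We then prove a corrected statement: the zigzag words in the partial sums $e_0+\dots+e_i$ and $e^*_0+\dots+e^*_i$ $(0\le i\le d-1)$ always form a basis, and the Hilbert series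 of $T$ by word length is $\bigl(\frac{1+z}{1-z}\bigr)^d$. For $r=s$ the conjectured set has the right size, but whether it is a basis can depend on the data; we decide this completely for $d=2$.
\end{abstract}

\section{The algebra, the conjecture and the results}

\subsection{The algebra $T$}
Let $\mathbb F$ be a field, $d\ge 0$ an integer, and let $\theta_0,\dots,\theta_d$ and $\theta^*_0,\dots,\theta^*_d$ be scalars in $\mathbb F$ such that
\begin{itemize}
\item[(P1)] $\theta_i\ne\theta_j$ and $\theta^*_i\neq\theta^*_j$ for $0\le i<j\le d$;
\item[(P2)] the expressions $\dfrac{\theta_{i-2}-\theta_{i+1}}{\theta_{i-1}-\theta_i}$ and $\dfrac{\theta^*_{i-2}-\theta^*_{i+1}}{\theta^*_{i-1}-\theta^*_i}$ are equal and independent of $i$ for $2\le i\le d-1$.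
\end{itemize}
These are the known constraints on the eigenvalues of a tridiagonal pair. Condition (P2) is empty for $d\le2$. Let $T$ be the $\mathbb F$-algebra with generators $a,e_0,\dots,e_d,a^*,e^*_0,\dots,e^*_d$ and relations
\begin{itemize}
\item[(R1)] $e_ie_j=\delta_{ij}e_i$ and $e^*_ie^*_j=\delta_{ij}e^*_i$ for $0\le i,j\le d$;
\item[(R2)] $1=\sum_{i=0}^de_i$ and $1=\sum_{i=0}^de^*_i$;
\item[(R3)] $a=\sum_{i=0}^d\theta_ie_i$ and $a^*=\sum_{i=0}^d\theta^*_ie^*_i$;
\item[(R4)] $e_ia^*e_j=0$ and $e^*_iae^*_j=0$ whenever $|i-j|>1$.
\end{itemize}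
In a $T$-module $V$, the nonzero subspaces among the $e_iV$ are the eigenspaces of $a$, and (R4) says that $a^*$ maps $e_jV$ into $e_{j-1}V+e_jV+e_{j+1}V$ (with $e_{-1}=e_{d+1}=0$), and symmetrically. So a $T$-module is a space with two diagonalizable maps, with eigenvalues among the $\theta_i$ and among the $\theta^*_i$, each acting block-tridiagonally on the ordered eigenspaces of the other.

The $e_i$ (\emph{nonstarred}) and $e^*_i$ (\emph{starred}) are the \emph{standard generators}; $i$ is the \emph{index} of $e_i$ and of $e^*_i$. A \emph{word of length $n$} is a product $u_1\cdots u_n$ of standard generators in which starred and nonstarred letters alternate; the word of length $0$ is the identity. By (R1) and (R3), $T$ is spanned by words. The difficulty is to find the linear relations among them.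

For integers $i,j,k$ we say that $k$ is \emph{between} the ordered pair $(i,j)$ if $i\ge k>j$ or $i\le k<j$. So exactly $|i-j|$ integers are between $(i,j)$; if $i\ne j$, the first end counts and the second does not. A triple $(x_1,x_2,x_3)$ is \emph{bad} if $x_2$ is between $(x_1,x_3)$, and a quadruple $(x_1,x_2,x_3,x_4)$ is \emph{bad} if both $x_2$ and $x_3$ are between $(x_1,x_4)$. A finite sequence of integers is a \emph{zigzag} (ZZ) pattern if no three consecutive terms form a bad triple and no four consecutive terms form a bad quadruple. A word is ZZ if its sequence of indices is a ZZ pattern. Words of length at most $2$ are always ZZ.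

\begin{conjecture}[{\cite{NT}}]\label{conj}
Fix integers $r,s$ $(0\le r,s\le d)$. Then the $\mathbb F$-vector space $T$ has a basis consisting of the ZZ words that do not involve $e_r,e^*_s$.
\end{conjecture}

\subsection{Where the ZZ conditions come from}\label{sec:why}
Inserting $1=\sum_le_l$ between the factors $a^*$ and using (R4), and likewise with starred and nonstarred interchanged, gives for every polynomial $f$
\begin{equation}\label{eq:poly}
e_if(a^*)e_j=0,\qquad e^*_if(a)e^*_j=0\qquad\text{if }\deg f<|i-j| .
\end{equation}
Since $f(a^*)=\sum_kf(\theta^*_k)e^*_k$, for fixed $i,j$ these are $|i-j|$ linear relations among the words $e_ie^*_ke_j$. By (P1) any $|i-j|$ of the columns form an invertible Vandermonde matrix, so any $|i-j|$ of these words can be expressed by the remaining ones. Choosing the $k$ between $(i,j)$ leads to the condition on triples. The condition on quadruples has a similar origin, explained in Section~\ref{sec:quad}. What remains is the redundancy $1=\sum e_i=\sum e^*_i$, and it seems natural to remove it by dropping one letter from each family. But the two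 reductions interfere. For $r\ne s$ one can choose $f$ in \eqref{eq:poly} so that the dropped letter disappears, and then a relation survives among the words that were meant to be independent.

\subsection{Results}
``Basis'' and ``linearly dependent'' refer to families indexed by words; for the disproof we also treat the set of elements represented by the words.

\begin{theorem}\label{thm:dis}
Let $d\ge2$ and $r\ne s$, and let the data satisfy \textup{(P1)}, \textup{(P2)}. Then the ZZ words not involving $e_r,e^*_s$ are linearly dependent in $T$, and the set of elements of $T$ represented by these words is linearly dependent as well. So Conjecture~\ref{conj} is false for every pair $r\neq s$. If $d\le1$, the Conjecture holds.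
\end{theorem}

Put $t_i=e_0+\dots+e_i$ and $t^*_i=e^*_0+\dots+e^*_i$ for $0\le i\le d-1$. A \emph{$t$-word} is a product of letters $t_i,t^*_i$ in which starred and nonstarred letters alternate; it is ZZ if its index sequence in $\{0,\dots,d-1\}$ is a ZZ pattern. Let $T_n$ be the span of all words of length at most $n$, and $T_{-1}=0$.

\begin{theorem}\label{thm:main}
Let $\mathbb F$ be any field and let the data satisfy \textup{(P1)}, \textup{(P2)}. Then the ZZ $t$-words form a basis of $T$, those of length at most $n$ form a basis of $T_n$, and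
\[
\sum_{n\ge0}\dim(T_n/T_{n-1})z^n=u^d,\qquad u=\frac{1+z}{1-z}.
\]
\end{theorem}

If $r=s$, the ZZ words avoiding $e_r,e^*_r$ are as numerous in each length as the ZZ $t$-words, so the Conjecture is not excluded by counting. For $d=2$ the answer is as follows.

\begin{theorem}\label{thm:d2}
Let $d=2$ and put $\kappa=\frac{\theta_2-\theta_1}{\theta_0-\theta_1}$, $\kappa^*=\frac{\theta^*_2-\theta^*_1}{\theta^*_0-\theta^*_1}$; by \textup{(P1)}, $\kappa,\kappa^*\notin\{0,1\}$.
\begin{enumerate}
\item For $r\ne s$ the Conjecture is false. For $(r,s)=(1,1)$ it is true for all data.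
\item Define $V_0=0$, $V_1=1$, $V_{j+1}=(1+\kappa^*)V_j-\kappa\kappa^*V_{j-1}$ and $U_j=V_{j+1}-\kappa^*V_j$, and let $\bar V_j,\bar U_j$ be the same with $\kappa,\kappa^*$ interchanged. For $(r,s)=(2,2)$ the Conjecture is true if and only if $V_j,U_j,\bar V_j,\bar U_j\ne0$ for all $j\ge1$. For $(r,s)=(0,0)$ the criterion is the same with $\kappa,\kappa^*$ replaced by $\kappa^{-1},\kappa^{*-1}$.
\item In particular, for $(2,2)$ and for $(0,0)$ the Conjecture is false if $\theta_0,\theta_1,\theta_2$ or $\theta^*_0,\theta^*_1,\theta^*_2$ is an arithmetic progression (then \textup{(P1)} forces $\operatorname{char}\mathbb F\ne2$), and it is false whenever $\kappa,\kappa^*$ lie in a finite subfield of $\mathbb F$. It is true if $\kappa,\kappa^*$ are algebraically independent over the prime field.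
\end{enumerate}
\end{theorem}

The case $r=s$, $d\ge3$ is not settled here.

\medskip\noindent\textbf{Plan.} Section~\ref{sec:dis} contains the disproof. Theorem~\ref{thm:main} has an upper and a lower half. The upper half (Sections~\ref{sec:span} and~\ref{sec:count}) is a rewriting argument and a count of ZZ patterns; it uses only (P1). The lower half (Section~\ref{sec:lower}) treats generic data by a homomorphism from $T$ into matrices over the corresponding algebra for $d-1$. Condition (P2) enters only in Section~\ref{sec:special}, where arbitrary data are obtained by specializing generic ones. Section~\ref{sec:d2} proves Theorem~\ref{thm:d2}.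

\medskip\noindent\textbf{Symmetries.} Interchanging starred and nonstarred generators (and the two data sequences) interchanges $r$ and $s$. Reversing all indices, $i\mapsto d-i$, preserves (P1), (P2), the form of the relations and betweenness, and replaces $(r,s)$ by $(d-r,d-s)$.

\section{Disproof of the Conjecture for $r\neq s$}\label{sec:dis}

\begin{example}[The smallest case]
Let $d=2$, $r=0$, $s=1$. By \eqref{eq:poly} with $f=x-\theta^*_1$ we have $e_0(a^*-\theta_1^*)e_2=0$. The choice of $f$ removes the forbidden letter $e^*_1$, and $e_0=1-e_1-e_2$ removes the forbidden letter $e_0$: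
\[
(\theta^*_0-\theta^*_1)(e^*_0e_2-e_1e^*_0e_2-e_2e^*_0e_2)+(\theta^*_2-\theta^*_1)(e^*_2e_2-e_1e^*_2e_2-e_2e^*_2e_2)=0 .
\]
Only $1$ is between $(1,2)$ and nothing is between $(2,2)$, so all six words are ZZ. None involves $e_0$ or $e^*_1$, and all coefficients are nonzero.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:dis}]
We give two relations and then check that they cover all pairs $r\ne s$.

\smallskip
\emph{Relation (A), for $|r-s|\ge2$.} Let $N=\{s-1,s,s+1\}\cap[0,d]$. By (R4), $e_sa^*(1-\sum_{j\in N}e_j)=0$, and $e_s(1-\sum_{j\in N}e_j)=0$ since $s\in N$. Subtract $\theta^*_s$ times the second equation from the first and use $a^*-\theta^*_s=\sum_{k\ne s}(\theta^*_k-\theta^*_s)e^*_k$: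
\begin{equation}\label{eq:A}
\sum_{k\ne s}(\theta^*_k-\theta^*_s)\Bigl(e_se^*_k-\sum_{j\in N}e_se^*_ke_j\Bigr)=0 .
\end{equation}
The only index between $(s,s\pm1)$ is $s$, and none is between $(s,s)$. As $k\ne s$, all words in \eqref{eq:A} are ZZ. They avoid $e^*_s$, and they avoid $e_r$ because $r\notin N$. All coefficients are nonzero.

\smallskip
\emph{Relation (B), for $r<s<d$.} Let $p(x)=\prod_{k=s}^{d-1}(x-\theta^*_k)$, of degree $d-s$. For $i<s$ we have $\deg p<d-i$, so $e_ip(a^*)e_d=0$ by \eqref{eq:poly}. Sum over $i<s$ and write $\sum_{i<s}e_i=1-\sum_{i\ge s}e_i$. With $K=\{0,\dots,s-1\}\cup\{d\}$ this gives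
\begin{equation}\label{eq:B}
\sum_{k\in K}p(\theta^*_k)\Bigl(e^*_ke_d-\sum_{i=s}^de_ie^*_ke_d\Bigr)=0,
\end{equation}
where $p(\theta^*_k)\ne0$ for $k\in K$. An index $k$ is between $(i,d)$ if and only if $i\le k<d$, which never happens for $i\ge s$ and $k\in K$. So all words are ZZ. They avoid $e_r$, as $r<s\le i$ and $r<d$, and they avoid $e^*_s$, as $s\notin K$.

\smallskip
\emph{All pairs are covered.} By the symmetries, (B) also treats the pairs with $s<r<d$ (interchange), with $0<s<r$ (reversal) and with $0<r<s$ (both). The only remaining pairs with $r\neq s$ are $(0,d)$ and $(d,0)$, and (A) treats them because $d\ge2$.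

\smallskip
\emph{The set of represented elements.} By the same symmetries it suffices to consider pairs to which \eqref{eq:A} or \eqref{eq:B} applies directly. Suppose the set is linearly independent; in particular it does not contain $0$. In \eqref{eq:A} fix $k_0\ne s$. If the element $e_se^*_{k_0}$ differed from all other terms, then after collecting equal terms it would keep a nonzero coefficient. So it equals another term.
\begin{itemize}
\item If $e_se^*_{k_0}=e_se^*_{k'}$ with $k'\ne k_0$, right multiplication by $e^*_{k_0}$ gives $e_se^*_{k_0}=0$, a contradiction.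
\item If $e_se^*_{k_0}=e_se^*_{k'}e_j$ with $j\in N$, pick $l\in N\setminus\{j\}$, which exists as $|N|\ge2$. Right multiplication by $e_l$ gives $e_se^*_{k_0}e_l=0$. This is one of our words, a contradiction.
\end{itemize}
In \eqref{eq:B} fix $k_0\in K$; in the same way $e^*_{k_0}e_d$ equals another term. If it equals $e^*_{k'}e_d$ with $k'\neq k_0$, left multiplication by $e^*_{k_0}$ gives $e^*_{k_0}e_d=0$. If it equals $e_ie^*_{k'}e_d$ with $s\le i\le d$, pick $l\in\{s,\dots,d\}\setminus\{i\}$, which exists as $s<d$; left multiplication by $e_l$ gives $e_le^*_{k_0}e_d=0$. Both are contradictions.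

\smallskip
\emph{The case $d\le1$.} For $d=0$ we have $T=\mathbb F$, and only the trivial word avoids $e_0,e^*_0$. For $d=1$ relation (R4) is empty. Put $i=1-r$, $j=1-s$. Then $T$ is the free product of $\mathbb F[e_i]/(e_i^2-e_i)$ and $\mathbb F[e^*_j]/(e_j^{*2}-e^*_j)$, with basis all alternating words in $e_i$ and $e^*_j$. All of these are ZZ: in a triple the two ends are equal and nothing is between them, and in a quadruple $(i,j,i,j)$ or $(j,i,j,i)$ the second term equals the fourth, so it is not between the ends.
\end{proof}

The proof uses only (P1). In the relations, (P1) is what keeps the coefficients nonzero.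

\section{Partial sums: the ZZ $t$-words span}\label{sec:span}

Why should partial sums do better? Dropping $e_r$ means using $\{1\}\cup\{e_i:i\ne r\}$ as a basis of the span of the $e_i$; another basis is the flag $t_0,\dots,t_{d-1},t_d=1$. Relation \eqref{eq:poly} says that $f(a^*)$ does not connect distant indices, and in terms of the $t_i$ it gives
\[
t_if(a^*)(1-t_j)=0\qquad\text{if } i\le j \text{ and } \deg f\le j-i ,
\]
because the closest pair of indices involved is $(i,j+1)$. The degree bound has gone up by one, but constants $f$ now give only the trivial identity $t_it_j=t_i$. So for fixed $i,j$ there are again $|i-j|$ useful relations, now on $d$ letters from which the redundancy is already removed.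

In this section $A$ is a commutative ring, $d\ge1$, and $\theta_i,\theta^*_i\in A$ $(0\le i\le d)$ are such that all $\theta_i-\theta_j$ and $\theta^*_i-\theta^*_j$ with $i\neq j$ are units. Let $T_A$ be the $A$-algebra with the presentation (R1)--(R4), and $T_n\subseteq T_A$ the $A$-span of the words of length at most $n$. The generality of rings is needed in Section~\ref{sec:special}. Relation \eqref{eq:poly} holds in $T_A$ for $f\in A[x]$. Put $t_{-1}=0$, $t_d=1$ and likewise for $t^*$; then $e_i=t_i-t_{i-1}$ and $t_it_j=t_{\min(i,j)}$.

Concatenating two words gives an alternating product, or a product containing $e_ie_j=\delta_{ij}e_i$ or $e_i^*e_j^*=\delta_{ij}e_i^*$, so $T_mT_n\subseteq T_{m+n}$. Substituting $e_i=t_i-t_{i-1}$ into a word gives a combination of $t$-words of at most the same length: if an inner letter becomes $t_d=1$, its two neighbors are of the same kind and merge. Conversely, a $t$-word expands into words of the same length. So $T_n$ is also the span of the $t$-words of length at most $n$.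

\subsection{The basic relations}
For $f\in A[x]$ put $\delta^*_k(f)=f(\theta^*_k)-f(\theta^*_{k+1})$ $(0\le k\le d-1)$. Summation by parts in $f(a^*)=\sum_kf(\theta^*_k)(t^*_k-t^*_{k-1})$ gives
\begin{equation}\label{eq:abel}
f(a^*)=f(\theta^*_d)+\sum_{k=0}^{d-1}\delta^*_k(f)\,t^*_k .
\end{equation}
Let $Q^*_m=\{(\delta^*_k(f))_{0\le k\le d-1}:\deg f\le m\}\subseteq A^d$. Define $\delta_k$ and $Q_m$ in the same way from the $\theta_i$. We write $c(k)$ for the $k$th entry of $c\in A^d$. Note that $Q_0=Q_0^*=0$.

\begin{lemma}\label{lem:rel}
Let $0\le i,j\le d-1$. If $c\in Q^*_{|i-j|}$, then $\sum_kc(k)\,t_it^*_kt_j\in T_2$. If $c\in Q_{|i-j|}$, then $\sum_kc(k)\,t^*_it_kt^*_j\in T_2$.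
\end{lemma}
\begin{proof}
By the starred/nonstarred symmetry it suffices to prove the first statement. Let $c=(\delta^*_k(f))_k$ with $\deg f\le|i-j|$. If $i\le j$, then $t_if(a^*)(1-t_j)=\sum_{m\le i}\sum_{l>j}e_mf(a^*)e_l=0$ by \eqref{eq:poly}, since $l-m\ge j+1-i>\deg f$. Hence $t_if(a^*)t_j=t_if(a^*)\in T_2$. If $i\ge j$, then $(1-t_i)f(a^*)t_j=\sum_{m>i}\sum_{l\le j}e_mf(a^*)e_l=0$, since $m-l\ge i+1-j>\deg f$, and $t_if(a^*)t_j=f(a^*)t_j\in T_2$. By \eqref{eq:abel} the sum in question is $t_if(a^*)t_j-f(\theta^*_d)t_{\min(i,j)}$, which is in $T_2$.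
\end{proof}

\begin{lemma}\label{lem:interp}
Let $I\subseteq[0,d-1]$ be an interval of $m$ consecutive integers. Then the restriction maps $Q^*_m\to A^I$ and $Q_m\to A^I$ are bijective.
\end{lemma}
\begin{proof}
For $m=0$ both sides are $0$. Let $I=[p,p+m-1]$ with $m\ge1$. By Lagrange interpolation (the differences of nodes are units), a polynomial of degree at most $m$ is uniquely determined by its values at the $m+1$ nodes $\theta^*_p,\dots,\theta^*_{p+m}$, and these values are arbitrary. \emph{Surjectivity:} given $c\in A^I$, take $f$ with $f(\theta^*_p)=0$ and $f(\theta^*_{k+1})=f(\theta^*_k)-c(k)$ for $k\in I$. \emph{Injectivity:} if $\delta^*_k(f)=0$ for all $k\in I$, then $f$ has the same value at all $m+1$ nodes, so $f$ is constant and gives $0\in Q^*_m$. The proof for $Q_m$ is the same.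
\end{proof}

\noindent\textbf{Triple rule.} \emph{If $k$ is between $(i,j)$, then $t_it^*_kt_j$ is, modulo $T_2$, a combination of words $t_it^*_{k'}t_j$ with $k'$ not between $(i,j)$. The same holds with starred and nonstarred interchanged.} Indeed, the indices between $(i,j)$ form an interval of $|i-j|$ integers in $[0,d-1]$. By Lemma~\ref{lem:interp} some $c\in Q^*_{|i-j|}$ is $1$ at $k$ and $0$ at the other indices of this interval, and Lemma~\ref{lem:rel} applies to $c$.

\begin{example}[$d=2$]\label{ex:d2}
Here the $t$-indices are $0,1$. For $\{i,j\}=\{0,1\}$ take $f=x$: then $(\theta^*_0-\theta^*_1)t_it^*_0t_j+(\theta^*_1-\theta^*_2)t_it^*_1t_j\in T_2$, that is,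
\begin{equation}\label{eq:kappa}
t_it^*_0t_j\equiv\kappa^*\,t_it^*_1t_j,\qquad t^*_it_0t^*_j\equiv\kappa\,t^*_it_1t^*_j \pmod{T_2}
\end{equation}
with $\kappa,\kappa^*$ given by the formulas of Theorem~\ref{thm:d2}. So index triples $(0,0,1)$ can be replaced by $(0,1,1)$, and $(1,1,0)$ by $(1,0,0)$. Repeating this pushes all repetitions to the right, and we arrive at patterns that alternate between $0$ and $1$ and then become constant. These are the ZZ patterns on $\{0,1\}$; there are $2n$ of them in each length $n\ge1$.
\end{example}

\subsection{The quadruple rule}\label{sec:quad}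
From $d=3$ on, the triple rule does not suffice. Fix $i,l$ and consider the words $t_it^*_kt_jt^*_l$ with $(k,j)\in[0,d-1]^2$. Let
\begin{align*}
B_1&=\{(k,j):k\text{ is between }(i,j)\},\\
B_2&=\{(k,j):j\text{ is between }(k,l)\},\\
B_3&=\{(k,j):k\text{ and }j\text{ are between }(i,l)\},
\end{align*}
and $B=B_1\cup B_2\cup B_3$. So $(k,j)\in B$ if and only if the pattern $(i,k,j,l)$ is not ZZ. Relations from Lemma~\ref{lem:rel} can be applied to the first three letters (one relation for each $j$ and each element of $Q^*_{|i-j|}$) or to the last three. This gives families of relations of total rank $|B_1|+|B_2|$. But the words in $B_1\cap B_2$ can be rewritten in two ways, so these relations should eliminate more than $|B_1\cup B_2|$ words. For $i<l$ we have $B_1\cap B_2=\{(k,j):i\le k<j<l\}$, while the part of $B_3$ outside $B_1\cup B_2$ is the reflected triangle $\{(k,j):i\le j<k<l\}$, of the same size. So the bad quadruples are just numerous enough to absorb the surplus. The smallest one is $(0,1,0,2)$, whose word $t_0t_1^*t_0t_2^*$ is accounted for by the overlap $(0,0,1,2)$. The next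 lemma says that the elimination works.

\begin{lemma}[Quadruple rule]\label{lem:quad}
Each $t_it^*_kt_jt^*_l$ with $(k,j)\in B$ is, modulo $T_3$, a combination of words $t_it^*_{k'}t_{j'}t^*_l$ with $(k',j')\notin B$. The same holds with starred and nonstarred interchanged.
\end{lemma}

\begin{proof}
Let $f_j\in Q^*_{|i-j|}$ $(0\le j\le d-1)$ and $g_k\in Q_{|k-l|}$ $(0\le k\le d-1)$. Multiplying the relations of Lemma~\ref{lem:rel} by $t^*_l$ on the right, respectively by $t_i$ on the left, and adding, we get
\[
\sum_{k,j}\bigl(f_j(k)+g_k(j)\bigr)\,t_it^*_kt_jt^*_l\in T_3 .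
\]
So it suffices to show that the map
\[
\Phi:\bigoplus_jQ^*_{|i-j|}\oplus\bigoplus_kQ_{|k-l|}\to A^B,\qquad (f,g)\mapsto\bigl(f_j(k)+g_k(j)\bigr)_{(k,j)\in B}
\]
is surjective: a preimage of the unit vector at $(k,j)$ then gives the required expression. We show that $\Phi$ is bijective.

If $i>l$, reverse the indices, $x\mapsto d-1-x$, and put $\theta_{d-k}$ in place of $\theta_k$ and $\theta^*_{d-k}$ in place of $\theta^*_k$. This preserves betweenness. The functionals $\delta_k$ for the new nodes are the $-\delta_{d-1-k}$ for the old ones, and likewise for $\delta^*_k$, so the reversal carries the spaces $Q_m,Q^*_m$ for the old nodes to those for the new ones. Hence we may assume $i\le l$. Put $m=l-i$.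

The plan is to give every block $f_j$ and $g_k$ its \emph{own cells} in $B$, so that $\Phi$ becomes block triangular. A block $f_j$ gets $|i-j|$ cells $(k,j)$ with consecutive values of $k$, and $g_k$ gets $|k-l|$ cells $(k,j)$ with consecutive values of $j$:
\[
\begin{array}{l@{\qquad}l}
\text{block} & \text{own cells }(k,j)\\[2pt]
f_j,\ j<i & j<k\le i\\
f_j,\ i\le j\le l-1 & l-(j-i)\le k\le l-1\\
f_j,\ j\ge l & i\le k<j\\[4pt]
g_k,\ k<i & k\le j\le l-1\\
g_k,\ i\le k\le l-1 & i\le j\le i+(l-1-k)\\
g_k,\ k\ge l & l<j\le k
\end{array}
\]
See Figure~\ref{fig:cells}.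

\emph{The own cells partition $B$.} We refer to the six lines of cells in the table as lines one to six. Lines two and five together fill the square $[i,l-1]^2=B_3$ without overlap: line two is its part with $k+j\ge i+l$ and line five its part with $k+j\le i+l-1$. Outside the square, $B_1$ consists of the cells with $j<k\le i$ (so $j<i$) and those with $i\le k<j$, $j\ge l$; these are lines one and three. Outside the square, $B_2$ consists of the cells with $k\le j<l$, $k<i$ and those with $l<j\le k$ (so $k>l$); these are lines four and six. Lines one and three are disjoint, and so are lines four and six. Finally, cells of lines one and three do not occur in lines four and six: in line one $k>j$ and $k\le i\le l$, in line three $k<j$ and $k\ge i$, in line four $k\le j$ and $k<i$, in line six $k\ge j$ and $k>l$.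

\emph{Triangularity.} Order the blocks as follows:
\[
f_i,\,g_{l-1},\,f_{i+1},\,g_{l-2},\,\dots,\,f_{l-1},\,g_i;\quad
f_l,\,g_l,\,f_{l+1},\,g_{l+1},\,\dots,\,f_{d-1},\,g_{d-1};\quad
f_{i-1},\,g_{i-1},\,\dots,\,f_0,\,g_0
\]
(the first group is empty if $i=l$). At a cell $(k,j)$ only the two blocks $f_j$ and $g_k$ contribute to $\Phi$. We claim that at each own cell of a block the \emph{other} contributing block comes earlier.
\begin{itemize}
\item First group, $0\le p\le m-1$. At the own cells of $f_{i+p}$ the other blocks are $g_{l-p},\dots,g_{l-1}$. At the own cells of $g_{l-1-p}$ they are $f_i,\dots,f_{i+p}$.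
\item Second group, $p\ge0$. At the own cells of $f_{l+p}$ the other blocks are $g_i,\dots,g_{l+p-1}$. At the own cells of $g_{l+p}$ they are $f_{l+1},\dots,f_{l+p}$.
\item Third group, $p\ge1$. At the own cells of $f_{i-p}$ the other blocks are $g_{i-p+1},\dots,g_i$. At the own cells of $g_{i-p}$ they are $f_{i-p},\dots,f_{l-1}$.
\end{itemize}
All these blocks do come earlier. So the components of $\Phi$ at the own cells of a block depend only on this block and earlier ones. The dependence on the block itself is the restriction of $Q^*_{|i-j|}$ (or $Q_{|k-l|}$) to that many consecutive indices, a bijection by Lemma~\ref{lem:interp}. Hence $\Phi$ is block triangular with bijective diagonal blocks, so it is bijective. The version with starred and nonstarred interchanged follows by symmetry.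
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \x/\y in {1/0,2/0,2/1,4/3,3/4,4/4,2/5,3/5,4/5,2/6,3/6,4/6,5/6}
 {\fill[gray!35] (\x,\y) rectangle (\x+1,\y+1);}
\draw[gray!70] (0,0) grid (7,7);
\foreach \x/\y in {1/0,2/0,2/1,4/3,3/4,4/4,2/5,3/5,4/5,2/6,3/6,4/6,5/6}
 {\node at (\x+0.5,\y+0.5) {$f$};}
\foreach \x/\y in {0/0,0/1,0/2,0/3,0/4,1/1,1/2,1/3,1/4,2/2,2/3,2/4,3/2,3/3,4/2,6/6}
 {\node at (\x+0.5,\y+0.5) {$g$};}
\draw[very thick] (2,2) rectangle (5,5);
\foreach \x in {0,1,2,3,4,5,6}
 {\node at (\x+0.5,-0.45) {\small \x}; \node at (-0.45,\x+0.5) {\small \x};}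
\node at (7.5,-0.45) {$k$};
\node at (-0.45,7.5) {$j$};
\end{tikzpicture}
\caption{The set $B$ of non-ZZ quadruples $(i,k,j,l)$ for $d=7$, $i=2$, $l=5$, as the set of marked cells $(k,j)$. A cell marked $f$ belongs to the block $f_j$ of its horizontal line, which has $|2-j|$ such cells; a cell marked $g$ belongs to the block $g_k$ of its vertical line, which has $|k-5|$ such cells. The thick square is $B_3$. Blocks are solved for in the order $f_2,g_4,f_3,g_3,f_4,g_2$, then $f_5,g_5,f_6,g_6$, then $f_1,g_1,f_0,g_0$.}
\label{fig:cells}
\end{figure}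

\subsection{The rewriting terminates}
\begin{proposition}\label{prop:span}
For all $n\ge 0$, the submodule $T_n\subseteq T_A$ is spanned over $A$ by the ZZ $t$-words of length at most $n$.
\end{proposition}
\begin{proof}
We need an order on words in which both rules make progress. Rewriting tends to create longer steps, and to move them to the left. So for a pattern $x_1,\dots,x_n$ let
\[
W_v=\sum_{t:\,|x_{t+1}-x_t|=v}2^{-t}\qquad(0\le v\le d-1),
\]
and compare patterns of length $n$ by comparing the vectors $(W_{d-1},W_{d-2},\dots,W_0)$ lexicographically. We show that each $t$-word of length $n$ that is not ZZ is, modulo $T_{n-1}$, a combination of $t$-words of length $n$ that are strictly larger. As there are finitely many $t$-words of length $n$, induction (on $n$, and downward in the order for fixed $n$) then finishes the proof.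

We apply the triple rule to a bad triple, or, if there is none, the quadruple rule to a bad quadruple. The letters outside this window are multiplied on; as $T_mT_{m'}\subseteq T_{m+m'}$, the error lies in $T_{n-1}$. The end letters of the window are fixed, so only steps inside the window change. By index reversal, which preserves betweenness and step lengths, we may assume that the first end of the window is less than the last; they are not equal, since something is between them.

\emph{Triple $(i,k,j)$ with $i\le k<j$.} Put $D=j-i$. The old steps are at most $D$, and the first one is less than $D$. A new word has $(i,k',j)$ with $k'<i$, so that the second step exceeds $D$, or with $k'\ge j$, so that the first step is at least $D$.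

\emph{Quadruple $(i,k,j,l)$, $i<l$, with no bad triple.} Put $D=l-i$. Both $k,j$ are in $[i,l-1]$, and $k>j$: if $k<j$, then $k$ is between $(i,j)$, and if $k=j$, then $j$ is between $(k,l)$. So $i\le j<k<l$; the old steps are at most $D$, and only the third can equal $D$. Let $(k',j')\notin B$.
\begin{itemize}
\item If $k'\ge l$, the first step is at least $D$.
\item If $k'<i$, then $(k',j')\notin B_2$ excludes $k'\le j'<l$, and $(k',j')\notin B_1$ excludes $j'<k'$. So $j'\ge l$ and the second step exceeds $D$.
\item If $i\le k'\le l-1$, then $(k',j')\notin B_3$ gives $j'\notin[i,l-1]$, and $(k',j')\notin B_1$ excludes $j'\ge l$. So $j'<i$ and the third step exceeds $D$.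
\end{itemize}

In all cases one of two things happens. Either a step longer than $D$ appears in the window, where there was none before; then no $W_v$ with $v>D$ decreases and at least one increases. Or all new steps in the window are at most $D$ and its first step equals $D$, while before only its last step could equal $D$; then $W_v$ is unchanged for $v>D$, and $W_D$ increases. So the new word is strictly larger.
\end{proof}

\section{Counting zigzag patterns}\label{sec:count}

\begin{lemma}\label{lem:count}
Let $c_n$ be the number of ZZ $t$-words of length $n$. Then $\sum_{n\ge0}c_nz^n=u^d$ with $u=\frac{1+z}{1-z}$.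
\end{lemma}
\begin{proof}
For $d=0$ there are no letters, and only the trivial word is counted. Let $d\ge1$. For a pattern $x_1,\dots,x_n$ on $\{0,\dots,d-1\}$ put $\sigma_t=x_{t+1}-x_t$. A triple with steps $\sigma_1,\sigma_2$ is bad if and only if either $\sigma_1\ge0$ and $\sigma_2>0$, or $\sigma_1\le0$ and $\sigma_2<0$. So it is good (that is, not bad) if and only if
\[
\sigma_2=0\quad\text{or}\quad\sigma_1\sigma_2<0 .
\]
Now let $(x_1,x_2,x_3,x_4)$ be a quadruple whose two triples are good. We claim that it is bad if and only if
\begin{equation}\label{eq:valley}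
|\sigma_1|\ge|\sigma_2|\quad\text{and}\quad|\sigma_2|<|\sigma_3| .
\end{equation}
If $\sigma_2=0$, then $\sigma_3=0$, because the second triple is good. If $\sigma_3=0$, then $x_3=x_4$, so $x_3$ is not between $(x_1,x_4)$, and \eqref{eq:valley} fails as well. Otherwise the signs alternate, say $\sigma_1>0>\sigma_2$ and $\sigma_3>0$. Since $x_2>x_1$, the condition that $x_2$ is between $(x_1,x_4)$ reads $x_2<x_4$, that is, $|\sigma_2|<|\sigma_3|$. Since $x_3<x_4$, the condition that $x_3$ is between $(x_1,x_4)$ reads $x_1\le x_3$, that is, $|\sigma_1|\ge|\sigma_2|$. The opposite signs follow by index reversal.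

So a pattern is ZZ if and only if its steps alternate in sign until they become $0$ and then stay $0$, and their lengths first increase strictly and then decrease weakly:
\[
|\sigma_1|<\dots<|\sigma_p|=M\ge|\sigma_{p+1}|\ge\cdots .
\]
For $M=0$ (including length $1$) there are $d$ patterns of each length $n\ge1$. Let $M\ge1$. Then no step before the $p$th is $0$, and the pattern is determined by the pair $(x_p,x_{p+1})$ with $|x_p-x_{p+1}|=M$ ($2(d-M)$ choices), the subset of $\{1,\dots,M-1\}$ of step lengths before the $p$th, and the multiset from $\{0,\dots,M\}$ of step lengths after it. Every choice occurs: because of the alternating signs, moving away from the $p$th step in either direction each new term lies in the closed interval spanned by the preceding two, so all terms stay in $\{0,\dots,d-1\}$. With two choices for the type (starred or nonstarred) of the first letter,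
\[
\sum_{n\ge0}c_nz^n=1+2z\Bigl[\frac d{1-z}+\sum_{M=1}^{d-1}2(d-M)\frac{z(1+z)^{M-1}}{(1-z)^{M+1}}\Bigr].
\]
Since $\frac{2z}{1-z}=u-1$, the bracket equals
\[
\frac1{1-z}\Bigl[d+\sum_{M=1}^{d-1}(d-M)(u^M-u^{M-1})\Bigr]=\frac{1+u+\dots+u^{d-1}}{1-z},
\]
because on the left $u^M$ has coefficient $(d-M)-(d-M-1)=1$ for $1\le M\le d-1$ and $u^0$ has coefficient $d-(d-1)=1$. So the total is $1+(u-1)(1+u+\dots+u^{d-1})=u^d$.
\end{proof}

Let $N^{(d)}_n=[z^n]\frac{u^d}{1-z}$ be the number of ZZ $t$-words of length at most $n$. Over a field, Proposition~\ref{prop:span} gives $\dim T_n\le N^{(d)}_n$ (this is trivial for $d=0$).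

\section{The lower bound for generic data}\label{sec:lower}

The series $u^d$ is multiplicative in $d$, and $u$ is the series for $d=1$. This suggests mapping the algebra for $d$ into the tensor product of the algebra for $d-1$ with an algebra that carries the case $d=1$. We take $2\times2$ matrices over Laurent polynomials for the latter.

Let $K$ be a field, $q\in K^\times$ not a root of unity, and $b,c,b^*,c^*\in K^\times$ with $b/c,\,b^*/c^*\notin q^{\mathbb Z}$. For $d\ge0$ and $0\le i\le d$ put
\[
\theta^{(d)}_i=bq^{2i-d}+cq^{d-2i},\qquad \theta^{*(d)}_i=b^*q^{2i-d}+c^*q^{d-2i}.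
\]
The $\theta^{(d)}_i$ are distinct, as $\theta^{(d)}_i-\theta^{(d)}_j=(q^{2i-d}-q^{2j-d})(b-cq^{2d-2i-2j})$; so are the $\theta^{*(d)}_i$. Let $T^{(d)}$ be the corresponding $K$-algebra.

\begin{proposition}\label{prop:lower}
$\dim T^{(d)}_n=N^{(d)}_n$ for all $d,n\ge0$.
\end{proposition}

The proof is by induction on $d$; for $d=0$ both sides are $1$. Let $d\ge1$, $T'=T^{(d-1)}$, and write elements and data of $T'$ with primes: $e'_k,e^{*\prime}_k,a',a^{*\prime},\theta'_k,\theta_k^{*\prime},t'_k,t_k^{*\prime}$. We write $\theta_i=\theta_i^{(d)}$ and $\theta^*_i=\theta^{*(d)}_i$. The inductive step occupies the rest of this section.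

\subsection{The homomorphism}
We look for the images of $a$ and $a^*$ in the form $\alpha=a'\otimes D^{-1}+1\otimes X$ and $\alpha^*=a^{*\prime}\otimes D+1\otimes X^*$ with $2\times2$ matrices $D,X,X^*$ such that $\alpha$ splits the $\theta'_k$-eigenspace of $a'$ into eigenspaces for $\theta_k$ and $\theta_{k+1}$, and likewise for $\alpha^*$. Put $\omega=q-q^{-1}$ and $Q_k=q^{2k-d+1}$, so that
\[
\theta'_k=bQ_k+cQ_k^{-1},\qquad \theta_k=bQ_kq^{-1}+cQ_k^{-1}q,\qquad \theta_{k+1}=bQ_kq+cQ_k^{-1}q^{-1},
\]
and $\theta_k+\theta_{k+1}=(q+q^{-1})\theta'_k$, $\theta_k\theta_{k+1}=\theta_k'^2+bc\,\omega^2$. This trace and determinant lead to the following choice. Let $h$ be an indeterminate, $y=-bc\,\omega^2$, $y^*=-b^*c^*\omega^2h^{-1}$,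
\[
D=\begin{pmatrix}q^{-1}&0\\0&q\end{pmatrix},\qquad X=\begin{pmatrix}0&1\\y&0\end{pmatrix},\qquad X^*=\begin{pmatrix}0&h\\y^*&0\end{pmatrix},
\]
\[
M_k=\theta'_kD^{-1}+X=\begin{pmatrix}q\theta'_k&1\\y&q^{-1}\theta'_k\end{pmatrix},\qquad
M^*_k=\theta^{*\prime}_kD+X^*=\begin{pmatrix}q^{-1}\theta^{*\prime}_k&h\\y^*&q\theta^{*\prime}_k\end{pmatrix}.
\]
Then $M_k$ has eigenvalues $\theta_k,\theta_{k+1}$, and $M^*_k$ has eigenvalues $\theta^*_k,\theta^*_{k+1}$. The product of the two off-diagonal entries is prescribed in both cases; $h$ measures the remaining freedom of relative scaling. Let $P^-_k,P^+_k$ be the eigenprojections of $M_k$ for $\theta_k,\theta_{k+1}$, so that $P^-_k=(M_k-\theta_{k+1})/(\theta_k-\theta_{k+1})$ and $P^+_k=1-P^-_k$, and let $P^{*\pm}_k$ be those of $M^*_k$. In $S=T'\otimes M_2(K[h,h^{-1}])$ put, for $0\le i\le d$ and with $e'_{-1}=e'_d=e^{*\prime}_{-1}=e^{*\prime}_d=0$,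
\[
\varepsilon_i=e'_i\otimes P^-_i+e'_{i-1}\otimes P^+_{i-1},\qquad \varepsilon^*_i=e^{*\prime}_i\otimes P^{*-}_i+e^{*\prime}_{i-1}\otimes P^{*+}_{i-1}.
\]
The elements $e'_k\otimes P^\pm_k$ are orthogonal idempotents with sum $1$, and $\varepsilon_i$ collects those belonging to $\theta_i$. Hence $\varepsilon_0,\dots,\varepsilon_d$ are orthogonal idempotents with sum $1$, and similarly for the $\varepsilon_i^*$. Moreover
\[
\alpha:=\sum_i\theta_i\varepsilon_i=\sum_ke'_k\otimes M_k=a'\otimes D^{-1}+1\otimes X,\qquad \alpha^*:=\sum_i\theta^*_i\varepsilon^*_i=a^{*\prime}\otimes D+1\otimes X^*.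
\]

\begin{lemma}\label{lem:hom}
If $|i-j|>1$, then $\varepsilon_i\alpha^*\varepsilon_j=0$ and $\varepsilon^*_i\alpha\varepsilon^*_j=0$. Hence $e_i\mapsto\varepsilon_i$, $e^*_i\mapsto\varepsilon^*_i$ defines a homomorphism $\psi:T^{(d)}\to S$.
\end{lemma}
\begin{proof}
In $\varepsilon_i$ only $e'_k$ with $k\in\{i-1,i\}$ occur, and in $\varepsilon_j$ only $e'_l$ with $l\in\{j-1,j\}$; here $k\ne l$, so $1\otimes X^*$ contributes $0$. The term $a^{*\prime}\otimes D$ can contribute only if $|k-l|\le1$. So the only possible contributions are
\[
e'_ka^{*\prime}e'_{k+1}\otimes P^-_kDP^+_{k+1}\ (i=k,\ j=k+2)\quad\text{and}\quad e'_{k+1}a^{*\prime}e'_k\otimes P^+_{k+1}DP^-_k\ (i=k+2,\ j=k).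
\]
We show that the matrix factors vanish, working with column vectors over $K(h)$. Read off the eigenvectors of $M_k$ for $\theta_{k+1}$ and $\theta_k$ from its first row:
\[
v^+_k=\binom1{\theta_{k+1}-q\theta'_k}=\binom1{-c\,\omega Q_k^{-1}},\qquad v^-_k=\binom1{\theta_k-q\theta'_k}=\binom1{-b\,\omega Q_k}.
\]
Since $Q_{k+1}=q^2Q_k$, we get $Dv^+_{k+1}=q^{-1}v^+_k$ and $Dv^-_k=q^{-1}v^-_{k+1}$. So $D$ maps the image of $P^+_{k+1}$ into that of $P^+_k$, which is the kernel of $P^-_k$, and maps the image of $P^-_k$ into that of $P^-_{k+1}$, which is the kernel of $P^+_{k+1}$. Both contributions vanish.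

For $\varepsilon^*_i\alpha\varepsilon^*_j$ the same reasoning leaves $P^{*-}_kD^{-1}P^{*+}_{k+1}$ and $P^{*+}_{k+1}D^{-1}P^{*-}_k$. The second row of $M^*_k$ gives the eigenvectors $v^{*+}_k=(-c^*\omega Q_k^{-1}/y^*,\,1)^T$ for $\theta^*_{k+1}$ and $v^{*-}_k=(-b^*\omega Q_k/y^*,\,1)^T$ for $\theta^*_k$. With $D^{-1}=\operatorname{diag}(q,q^{-1})$ we get $D^{-1}v^{*+}_{k+1}=q^{-1}v^{*+}_k$ and $D^{-1}v^{*-}_k=q^{-1}v^{*-}_{k+1}$, so these products vanish too.

Thus the $\varepsilon_i,\varepsilon^*_i,\alpha,\alpha^*$ satisfy (R1)--(R4), and $\psi$ exists.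
\end{proof}

Summing the $\varepsilon_m$ with $m\le i$ gives, for $0\le i\le d-1$ and with $t'_{-1}=t^{*\prime}_{-1}=0$,
\begin{equation}\label{eq:psit}
\psi(t_i)=t'_{i-1}\otimes I+e'_i\otimes P^-_i,\qquad \psi(t^*_i)=t^{*\prime}_{i-1}\otimes I+e^{*\prime}_i\otimes P^{*-}_i .
\end{equation}
Here $P^-_i$ does not involve $h$, and its $(2,1)$-entry is $\rho_i=y/(\theta_i-\theta_{i+1})\ne0$. In $P^{*-}_i$ the largest exponent of $h$ is $1$, and the coefficient of $h$ is $\rho^*_iE_{12}$ with $\rho^*_i=1/(\theta^*_i-\theta^*_{i+1})\ne0$.

\subsection{Leading terms}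
\begin{example}[$d=1$]
Here $T'=K$, $\psi(t_0)=P^-_0$ and $\psi(t^*_0)=P^{*-}_0=h\rho_0^*E_{12}+\cdots$, where the dots stand for lower powers of $h$. Since $E_{12}P^-_0E_{12}=\rho_0E_{12}$, an alternating word with $\nu\ge1$ starred letters has, up to a nonzero scalar, the coefficient of $h^\nu$
\[
E_{12},\qquad E_{12}P^-_0,\qquad P^-_0E_{12},\qquad P^-_0E_{12}P^-_0,
\]
according to the types of its two ends. These four matrices are linearly independent: the first is $E_{12}$, the second adds $\rho_0E_{11}$, the third adds $\rho_0E_{22}$, and only the fourth has an entry at $(2,1)$, namely $\rho_0^2$. For $\nu=0$ there are the words $1$ and $t_0$, with independent images $I$ and $P^-_0$. So all alternating words are linearly independent.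
\end{example}

In general the coefficients of these matrix units are elements of $T'$, and the same triangular structure reduces the question to dimensions in $T'$. For $\nu\ge0$ and a matrix unit $E$, the component of an element of $S$ at the \emph{slot} $(\nu,E)$ is the coefficient of $h^\nu E$, an element of $T'$. Order slots by $\nu$ first, and for equal $\nu$ by $E_{12}<E_{11}<E_{22}<E_{21}$.

Take a $t$-word $w$ with indices $x_1,\dots,x_j$, $j\ge1$, and $\nu$ starred letters. By \eqref{eq:psit}, no power of $h$ above $h^\nu$ occurs in $\psi(w)$, and in the coefficient of $h^\nu$ each starred letter with index $x$ contributes $e^{*\prime}_x\otimes\rho^*_xE_{12}$. A nonstarred letter with index $x$ contributes as follows.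
\begin{itemize}
\item In the interior it stands between two factors $E_{12}$. As $E_{12}E_{12}=0$ and $E_{12}P^-_xE_{12}=\rho_xE_{12}$, it contributes $\rho_xe'_x$, with $E_{12}$ as the resulting matrix.
\item At the left end, before a starred letter, it gives $t'_{x-1}\otimes E_{12}+e'_x\otimes P^-_xE_{12}$, where $P^-_xE_{12}\in\rho_xE_{22}+KE_{12}$.
\item At the right end, after a starred letter, it gives $t'_{x-1}\otimes E_{12}+e'_x\otimes E_{12}P^-_x$, where $E_{12}P^-_x\in\rho_xE_{11}+KE_{12}$.
\item If both ends are nonstarred (including $j=1$), the $(2,1)$-entry comes only from the $(2,1)$-entries of the end letters, which are $\rho_xe'_x$.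
\end{itemize}
Let $w'$ be the product in $T'$ obtained from $w$ by replacing each letter $t_x$ by $e'_x$ and each letter $t^*_x$ by $e^{*\prime}_x$. We conclude: the component of $\psi(w)$ at the slot given in the following table is a nonzero scalar times $w'$, and its components at all larger slots vanish.
\[
\begin{array}{llll}
\text{first, last letter} & \text{length }j & \text{slot} & \text{matrix units possible at }h^\nu\\[2pt]
\text{starred, starred} & 2\nu-1 & (\nu,E_{12}),\ \nu\ge1 & E_{12}\\
\text{starred, nonstarred} & 2\nu & (\nu,E_{11}),\ \nu\ge1 & E_{12},E_{11}\\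
\text{nonstarred, starred} & 2\nu & (\nu,E_{22}),\ \nu\ge1 & E_{12},E_{22}\\
\text{nonstarred, nonstarred} & 2\nu+1 & (\nu,E_{21}),\ \nu\ge0 & \text{all}
\end{array}
\]
To the word $1$, with $\psi(1)=1\otimes I$, we assign the slot $(0,E_{22})$. Different pairs (length, type of first letter) have different slots, and none with positive length has the slot of the word $1$.

\subsection{The inductive step}
Let $X^S_j$ (respectively $X^N_j$) be the span in $T'$ of all alternating words with \emph{exactly} $j$ letters among $e'_0,\dots,e'_{d-1},e_0^{*\prime},\dots,e^{*\prime}_{d-1}$ that start with a starred (respectively nonstarred) letter. These words are the products $w'$ defined above. For each pair (length $j$ with $1\le j\le n$, starting type) choose $t$-words whose $w'$ form a basis of $X^S_j$ or $X^N_j$. The images under $\psi$ of all chosen words and of $1$ are linearly independent: in a nontrivial linear relation consider the largest slot belonging to a word with nonzero coefficient; at this slot only the chosen words of one length and type contribute, and their components are independent.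 Hence
\[
\dim T^{(d)}_n\ \ge\ 1+\sum_{j=1}^n\bigl(\dim X^S_j+\dim X^N_j\bigr).
\]
Next, $T'_{j-1}\subseteq X^S_j\cap X^N_j$ for $j\ge1$: a word of length at most $j-1$ can be brought to exact length $j$ with either starting type, by multiplying with $1=\sum_ke'_k$ and $1=\sum_ke^{*\prime}_k$, at most once on the left and otherwise on the right. Consequently $X^S_j+X^N_j=T'_j$, and
\[
\dim X^S_j+\dim X^N_j=\dim(X^S_j+X^N_j)+\dim(X^S_j\cap X^N_j)\ge\dim T'_j+\dim T'_{j-1}.
\]
With $T'_{-1}=0$, $\dim T'_0=1$ and the induction hypothesis $\sum_n\dim T'_nz^n=\frac{u^{d-1}}{1-z}$,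
\[
\dim T^{(d)}_n\ge\sum_{j=0}^n\bigl(\dim T'_j+\dim T'_{j-1}\bigr)=[z^n]\,\frac1{1-z}\cdot\frac{(1+z)u^{d-1}}{1-z}=[z^n]\frac{u^d}{1-z}=N^{(d)}_n .
\]
The reverse inequality is Proposition~\ref{prop:span} with Lemma~\ref{lem:count}. This proves Proposition~\ref{prop:lower}.\qed

\section{From generic to arbitrary data}\label{sec:special}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $d=0$ we have $T=\mathbb F$ and only the trivial $t$-word. Let $d\ge1$. The idea is that all admissible data are specializations of one universal family, whose generic member is covered by Proposition~\ref{prop:lower}.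

\emph{Universal data.} Let $R=\mathbb Z[\beta,y_0,y_1,y_2,y^*_0,y^*_1,y^*_2]$ with independent indeterminates, and for $2\le i\le d-1$ define recursively
\begin{equation}\label{eq:rec}
y_{i+1}=y_{i-2}-\beta(y_{i-1}-y_i),\qquad y^*_{i+1}=y^*_{i-2}-\beta(y^*_{i-1}-y^*_i).
\end{equation}
The differences $y_i-y_j$ and $y^*_i-y^*_j$ $(0\le i<j\le d)$ are nonzero in $R$: under $\beta\mapsto3$ and $y_i,y^*_i\mapsto i$ for $i\le2$, the recursion gives $y_i,y^*_i\mapsto i$ for all $i$. Let $A$ be the localization of $R$ in which these differences become units, and $T_A$ the $A$-algebra with data $y_i,y^*_i$ $(0\le i\le d)$. By (P1) and (P2) there is a ring homomorphism $A\to\mathbb F$ with $y_i\mapsto\theta_i$, $y^*_i\mapsto\theta^*_i$ $(0\le i\le d)$: map $\beta$ to the common value in (P2) if $d\ge3$ and to $0$ if $d\le2$, and map $y_2,y^*_2$ to $0$ if $d=1$. This is the only place where (P2) is used. Then $T\cong T_A\otimes_A\mathbb F$, as both sides have the same presentation.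

\emph{The generic point.} Let $K$ be an algebraic closure of the fraction field of $A$, and choose $q\in K^\times$ with $q^2+1+q^{-2}=\beta$. Then $q$ is transcendental over $\mathbb Q$, because $\beta$ is. As $1,q^2,q^{-2}$ are distinct, there are unique $\gamma,b,c\in K$ with
\begin{equation}\label{eq:form}
y_i=\gamma+bq^{2i-d}+cq^{d-2i}
\end{equation}
for $i=0,1,2$. A sequence $(x^i)_i$ with $x\neq0$ satisfies \eqref{eq:rec} if
\[
0=1-x^3-\beta(x-x^2)=(1-x)\bigl(x^2-(\beta-1)x+1\bigr),
\]
and the roots are $1,q^2,q^{-2}$. So \eqref{eq:form} holds for all $i\le d$. The field $\mathbb Q(q,\gamma,b,c)$ contains $\mathbb Q(\beta,y_0,y_1,y_2)$, of transcendence degree $4$, so $q,\gamma,b,c$ are algebraically independent over $\mathbb Q$. In particular $b,c\ne0$ and $b/c\notin q^{\mathbb Z}$. In the same way $y^*_i=\gamma^*+b^*q^{2i-d}+c^*q^{d-2i}$, with the same $q$ and with $b^*,c^*\neq0$, $b^*/c^*\notin q^{\mathbb Z}$. Replacing $a$ by $a-\gamma$ and $a^*$ by $a^*-\gamma^*$ does not affect (R4), since $e_ie_j=0=e^*_ie^*_j$ for $i\ne j$. Hence $T_A\otimes_AK$ is one of the algebras $T^{(d)}$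 of Section~\ref{sec:lower}, with the same idempotents and so the same words. By Proposition~\ref{prop:lower}, its words of length at most $n$ span a space of dimension $N^{(d)}_n$, the number of ZZ $t$-words of length at most $n$. These ZZ $t$-words span the same space by Proposition~\ref{prop:span}, so they are linearly independent over $K$.

\emph{Specialization.} A relation with coefficients in $A$ among ZZ $t$-words in $T_A$ gives the same relation in $T_A\otimes_AK$, so it is trivial because $A\subseteq K$. By Proposition~\ref{prop:span} the ZZ $t$-words span $T_A$. So $T_A$ is a free $A$-module on the ZZ $t$-words, and $T=T_A\otimes_A\mathbb F$ has them as a basis over $\mathbb F$. Those of length at most $n$ span $T_n$ by Proposition~\ref{prop:span} over $\mathbb F$, so they form a basis of $T_n$. The Hilbert series is given by Lemma~\ref{lem:count}.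
\end{proof}

\section{Dropping the same index: $r=s$}\label{sec:d2}

Betweenness depends only on the order of the indices. So the order-preserving relabeling of $\{0,\dots,d\}\setminus\{r\}$ by $\{0,\dots,d-1\}$ shows that there are exactly $c_n=\dim T_n/T_{n-1}$ ZZ words of length $n$ avoiding $e_r$ and $e^*_r$. Therefore
\begin{equation}\label{eq:graded}
\parbox{0.8\textwidth}{the Conjecture holds for $(r,r)$ if and only if, for every $n$, the ZZ words of length $n$ avoiding $e_r,e^*_r$ form a basis of $T_n/T_{n-1}$.}
\end{equation}
Indeed, if these words form a basis of $T$, then those of length at most $n$ are $\dim T_n$ independent elements of $T_n$, so a basis of it, for every $n$; hence those of length $n$ form a basis of $T_n/T_{n-1}$. The converse is clear by induction on $n$.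

\begin{remark}
For $r\ne s$ the count goes wrong when words are sorted by the type of their first letter. Let $d=2$, $(r,s)=(0,1)$. Of the eight words $e_ie^*_ke_j$ with $i,j\in\{1,2\}$, $k\in\{0,2\}$, only $e_2e^*_2e_1$ is not ZZ. So seven remain, but by Theorem~\ref{thm:main} and Example~\ref{ex:d2} the words of length $3$ with nonstarred first letter span a space of dimension $6$ in $T_3/T_2$.
\end{remark}

From now on $d=2$. The statement of Theorem~\ref{thm:d2} for $r\ne s$ is contained in Theorem~\ref{thm:dis}.

\subsection{A matrix model of $T_n/T_{n-1}$}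
Let $n\ge1$. Modulo $T_{n-1}$, the words of length $n$ with nonstarred first letter have the same span as the $t$-words of length $n$ with nonstarred first letter, and similarly for starred first letters. The rewriting of Section~\ref{sec:span} does not change the type of the first letter. So by Theorem~\ref{thm:main}, $T_n/T_{n-1}$ is the direct sum of these two spans, and each of them has a basis consisting of the ZZ $t$-words of length $n$ with the given first type. We can therefore treat the two types separately.

Consider words of length $n$ with \emph{nonstarred} first letter. Put $\kappa_t=\kappa$ for $t$ odd and $\kappa_t=\kappa^*$ for $t$ even; $t$ stands for the position of a letter. Give a letter $t_0$ or $t_0^*$ at position $t$ the weight $\kappa_t$, a letter $t_1$ or $t_1^*$ the weight $1$, and let $\operatorname{wt}(w)$ be the product of the weights of the letters of a $t$-word $w$. By \eqref{eq:kappa}, if the neighbors of an inner letter have different indices, changing the index of this letter does not change $w/\operatorname{wt}(w)$ modulo $T_{n-1}$. Such changes move the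 boundaries between runs of equal indices. So modulo $T_{n-1}$ the element $w/\operatorname{wt}(w)$ depends only on the first index $x_1$ and the number $p$ of runs. For each $(x_1,p)$, $1\le p\le n$, exactly one ZZ $t$-word has these parameters (it alternates for $p$ letters and is then constant), so the $2n$ classes form a basis of the span of our words in $T_n/T_{n-1}$.

Let $\eta$ be an indeterminate and $\mathcal M_n$ the space of $2\times2$ matrices over $\mathbb F[\eta]$, with rows and columns indexed by $0,1$, whose diagonal entries are even, whose off-diagonal entries are odd, and whose entries have degree at most $n-1$. Each row has dimension $n$, so $\dim\mathcal M_n=2n$. A $t$-word with first and last index $x_1,x_n$ and $p$ runs satisfies $x_1=x_n$ if and only if $p$ is odd. Hence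
\[
\pi(w)=\operatorname{wt}(w)\,\eta^{p-1}E_{x_1x_n}
\]
defines an isomorphism $\pi$ from our span in $T_n/T_{n-1}$ onto $\mathcal M_n$. The point of $\pi$ is that it is multiplicative along the word. With
\[
H=\begin{pmatrix}1&\eta\\\eta&1\end{pmatrix}
\]
we have $\pi(w)=\Lambda(u_1)H\Lambda(u_2)H\cdots H\Lambda(u_n)$ for $w=u_1\cdots u_n$, where $\Lambda(u_t)=\kappa_tE_{00}$ if the letter $u_t$ has index $0$ and $\Lambda(u_t)=E_{11}$ if it has index $1$: the factor $H$ gives $1$ inside a run and $\eta$ at a boundary. By linearity the formula also holds for words in the standard generators. As $e_0=t_0$, $e_1=t_1-t_0$, $e_2=1-t_1$, and replacing a letter by $1$ leads into $T_{n-1}$, we have at position $t$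
\[
\Lambda(e_0)=\kappa_tE_{00},\qquad \Lambda(e_1)=J_t:=\begin{pmatrix}-\kappa_t&0\\0&1\end{pmatrix},\qquad \Lambda(e_2)=-E_{11},
\]
and the same for $e^*_0,e^*_1,e^*_2$. For words with starred first letter, interchange $\kappa$ and $\kappa^*$.

\subsection{The pair $(1,1)$}
Here the letters are $e_0=t_0$, $e_2=1-t_1$ and their starred analogues, and replacing a letter by $1$ leads into $T_{n-1}$. So modulo $T_{n-1}$ the ZZ words of length $n$ avoiding $e_1,e^*_1$ are, up to sign, the ZZ $t$-words of length $n$. They form a basis of $T_n/T_{n-1}$, and by \eqref{eq:graded} the Conjecture holds.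

\subsection{The pair $(2,2)$: an example}
For $(2,2)$ the letters have indices $0,1$. Let $E[x,p]$ be the ZZ word of length $n$ with nonstarred first letter and first index $x$ whose indices alternate for $p$ letters and are then constant. Since $\Lambda(e_0)$ is a multiple of $E_{00}$, the $n$ words $E[0,p]$ map into row $0$ of $\mathcal M_n$ (the matrices whose row $1$ vanishes), a space of dimension $n$. Put $Y=\eta^2$.

\begin{example}\label{ex:ap}
Let $\theta_i=\theta^*_i=i$ and $\operatorname{char}\mathbb F\ne2$. Then $\kappa=\kappa^*=-1$ and all $J_t$ are the identity. For $n=5$ the rows $0$ are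
\begin{align*}
E[0,1]&\mapsto-(1,0), & E[0,2]&\mapsto-(1,0)H^4=-\bigl(1+6Y+Y^2,\,4\eta(1+Y)\bigr),\\
E[0,3]&\mapsto(1+Y)(1,0), & E[0,4]&\mapsto(1+Y)(1,0)H^2=\bigl((1+Y)^2,\,2\eta(1+Y)\bigr),\\
E[0,5]&\mapsto-(1+Y)^2(1,0).
\end{align*}
The second entries for $p=2,4$ are proportional. Indeed $E[0,5]+2E[0,4]+4E[0,3]+E[0,2]+4E[0,1]\mapsto$ $-(1+Y)^2+2(1+Y)^2+4(1+Y)-(1+6Y+Y^2)-4=0$ in the first entry and $0$ in the second, but the coefficient of $E[0,1]$ must be read with its sign: $4\cdot(-1)=-4$. Hence
\[
e_0e^*_1e_0e^*_1e_0+2\,e_0e^*_1e_0e^*_1e_1+4\,e_0e^*_1e_0e^*_0e_0+e_0e^*_1e_1e^*_1e_1+4\,e_0e^*_0e_0e^*_0e_0\in T_4 .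
\]
By \eqref{eq:graded} the Conjecture fails for $d=2$, $r=s=2$ and these data.
\end{example}

\subsection{The pair $(2,2)$: the criterion}
We ask when the $E[0,p]$, $1\le p\le n$, form a basis of row $0$. In $E[0,p]$, an index $1$ between two indices $0$ stands at an even position, and $(HJ_tH)_{00}=\eta^2-\kappa_t=Y-\kappa^*$ there.

\begin{itemize}
\item $p=2j+1$: row $0$ is a nonzero multiple of $(Y-\kappa^*)^j(1,0)$. For $0\le j\le\lfloor\frac{n-1}2\rfloor$ these form a basis of all $(F_0,0)$ with $F_0$ even of degree at most $n-1$.
\item $p=2j+2$: after the last index $0$, at position $2j+1$, there follow $m=n-1-2j$ letters of index $1$, the first of them at an even position. So row $0$ is a nonzero multiple of $(Y-\kappa^*)^jv_m$, where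
\[
v_m=(1,0)\,HJ_{(1)}HJ_{(2)}\cdots HJ_{(m)},\qquad J_{(i)}=\begin{cases}\operatorname{diag}(-\kappa^*,1)&i\text{ odd},\\ \operatorname{diag}(-\kappa,1)&i\text{ even}.\end{cases}
\]
The second entry of $v_m$ is odd of degree at most $m$; write it as $\eta\,g_m(Y)$ with $\deg g_m\le\lfloor\frac{m-1}2\rfloor$.
\end{itemize}

\noindent Put $J=\lfloor\frac{n-2}2\rfloor$. Looking at second entries, the $E[0,p]$ form a basis of row $0$ if and only if the $J+1$ polynomials $(Y-\kappa^*)^jg_{n-1-2j}(Y)$, $0\le j\le J$, form a basis of the polynomials of degree at most $J$. We claim that this holds if and only if $g_{n-1-2j}(\kappa^*)\ne0$ for $0\le j\le J$. If these values are nonzero, the orders of vanishing at $\kappa^*$ are distinct, so the polynomials are independent. If $g_{n-1-2j}(\kappa^*)=0$, then the $J-j+1$ polynomials with numbers $j,\dots,J$ are all divisible by $(Y-\kappa^*)^{j+1}$ and lie in a space of dimension $J-j$, so they are dependent. Letting $n$ vary, we conclude: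
\begin{equation}\label{eq:row0}
\parbox{0.8\textwidth}{the words $E[0,p]$ form a basis of row $0$ for every $n$ if and only if $\delta_m:=g_m(\kappa^*)\ne0$ for all $m\ge1$.}
\end{equation}

\emph{Computation of $\delta_m$.} Work modulo $\eta^2=\kappa^*$; as $\kappa^*\ne0$, $\eta$ is then invertible. As the first entry of $v_m$ is even, we can write $v_m=\eta\,(\eta\alpha_m,\delta_m)$ with $\alpha_m,\delta_m\in\mathbb F$. Multiplication by $H\operatorname{diag}(-k,1)$ maps
\[
(\eta\alpha,\delta)\ \mapsto\ \bigl(\eta\cdot(-k)(\alpha+\delta),\ \kappa^*\alpha+\delta\bigr),\quad\text{that is,}\quad \binom\alpha\delta\mapsto L_k\binom\alpha\delta,\quad L_k=\begin{pmatrix}-k&-k\\\kappa^*&1\end{pmatrix}.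
\]
From $v_1=(-\kappa^*,\eta)$ we get $(\alpha_1,\delta_1)^T=(-1,1)^T=L_{\kappa^*}(1/\kappa^*,0)^T$. So $(\alpha_m,\delta_m)^T$ arises from $(1/\kappa^*,0)^T$ by applying $L_{\kappa^*},L_\kappa,L_{\kappa^*},\dots$ ($m$ factors in turn). Now
\[
L_\kappa L_{\kappa^*}=(1-\kappa^*)\widehat N,\qquad \widehat N=\begin{pmatrix}0&-\kappa\\\kappa^*&1+\kappa^*\end{pmatrix},
\]
with $\operatorname{tr}\widehat N=1+\kappa^*$ and $\det\widehat N=\kappa\kappa^*$. The second coordinate of $\widehat N^j(1/\kappa^*,0)^T$ is $0,1$ for $j=0,1$, hence $V_j$ for all $j\ge0$ by the Cayley--Hamilton theorem. The first coordinate is then $-\kappa V_{j-1}$ for $j\ge1$. Therefore, for $j\ge1$,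
\[
\delta_{2j}=(1-\kappa^*)^jV_j,\qquad \delta_{2j+1}=(1-\kappa^*)^j(V_j-\kappa\kappa^*V_{j-1})=(1-\kappa^*)^jU_j,
\]
and $\delta_1=1$. Since $\kappa^*\ne1$, the condition in \eqref{eq:row0} is that $V_j,U_j\ne0$ for all $j\ge1$. For words with starred first letter it is that $\bar V_j,\bar U_j\ne0$ for all $j\ge1$.

\emph{Necessity.} If one of these numbers vanishes, then for some $n$ and one starting type the words $E[0,p]$ are dependent in $T_n/T_{n-1}$, and the Conjecture fails by \eqref{eq:graded}.

\emph{Sufficiency.} Suppose all of them are nonzero. Then the $E[0,p]$ form a basis of row $0$ for every $n$ and both starting types. It remains to show that the rows $1$ of the $E[1,p]$, $1\le p\le n$, form a basis of row $1$ of $\mathcal M_n$, that is, of the pairs $(F_0,F_1)$ with $F_0$ odd, $F_1$ even, of degree at most $n-1$. Let $p\ge2$. As $(0,1)J_1H=(\eta,1)$ and the second letter has index $0$, row $1$ of $E[1,p]$ is $\eta$ times row $0$ of the word $E[0,p-1]$ of length $n-1$ with the opposite starting type. Since the latter form a basis of row $0$ for length $n-1$, the $E[1,p]$ with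 $p\ge2$ give a basis of the $(n-1)$-dimensional space of those $(F_0,F_1)$ with $F_1(0)=0$. Finally, at $\eta=0$ we have $H=I$, so row $1$ of $E[1,1]$, which is $(0,1)J_1HJ_2\cdots HJ_n$, has second entry with value $1$ at $\eta=0$. So for each starting type all $2n$ words form a basis of the corresponding summand of $T_n/T_{n-1}$, and by \eqref{eq:graded} the Conjecture holds.

\emph{The pair $(0,0)$.} Index reversal carries it to $(2,2)$ and replaces $\kappa,\kappa^*$ by $\kappa^{-1},\kappa^{*-1}$.

\begin{remark}
Since $\delta_1=1$ and $\delta_2=\delta_3=1-\kappa^*\ne0$, and similarly for the other starting type, for $(2,2)$ the ZZ words of length at most $4$ avoiding $e_2,e^*_2$ are always independent. The first possible obstructions are $V_2=1+\kappa^*=0$ and $\bar V_2=1+\kappa=0$, in length $5$, as in Example~\ref{ex:ap}.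
\end{remark}

\subsection{Consequences}
It remains to prove part~3 of Theorem~\ref{thm:d2}. If $\theta_0,\theta_1,\theta_2$ is an arithmetic progression, then $\kappa=-1=\kappa^{-1}$ and $\bar V_2=1+\kappa=0$; if $\theta^*_0,\theta^*_1,\theta^*_2$ is one, then $\kappa^*=-1=\kappa^{*-1}$ and $V_2=1+\kappa^*=0$. By (P1), $\theta_2\ne\theta_0$ or $\theta^*_2\neq\theta^*_0$, respectively, which excludes characteristic $2$. So the Conjecture fails for $(2,2)$ and $(0,0)$.

If $\kappa,\kappa^*$ lie in a finite field, then $\widehat N$ is an invertible matrix over it, as $\det\widehat N=\kappa\kappa^*\ne0$. So $\widehat N^j=1$ for some $j\ge1$, and $V_j$, the second coordinate of $\widehat N^j(1/\kappa^*,0)^T=(1/\kappa^*,0)^T$, is $0$. The same applies to $\kappa^{-1},\kappa^{*-1}$. So the Conjecture fails for both pairs.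

Finally, view $V_j,U_j,\bar V_j,\bar U_j$ $(j\ge1)$ as polynomials in $\kappa,\kappa^*$ over the prime field. At $\kappa=\kappa^*=0$ the recursion reads $V_{j+1}=V_j$, so all of them take the value $1$ and are nonzero polynomials. Hence they do not vanish if $\kappa,\kappa^*$ are algebraically independent over the prime field; then $\kappa^{-1},\kappa^{*-1}$ are algebraically independent as well. So in this case the Conjecture holds for $(2,2)$ and $(0,0)$. This completes the proof of Theorem~\ref{thm:d2}.\qed

\begin{thebibliography}{9}
\bibitem{NT} Kazumasa Nomura and Paul Terwilliger, \emph{Tridiagonal pairs and the $\mu$-conjecture}, arXiv:0908.2604 (2009).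
\end{thebibliography}

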